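# Heights of ideals of minors of symmetric matrices

## A symmetric matrix with zero diagonal

Let $k$ be a field and consider
$$\varphi=\begin{pmatrix}0&x&y\\x&0&z\\y&z&0\end{pmatrix}.$$
The principal $2\times2$ minors are $-x^2,-y^2,-z^2$. Expanding along the first row gives
$$\det\varphi=-x(x\cdot 0-yz)+y(xz-0\cdot y)=2xyz .$$
We ask for rings in which $\det\varphi=0$, so that $\varphi$ has rank at most $2$, and we ask how large the height of the ideal $I_2$ of $2\times 2$ minors can be.

Suppose first that $\operatorname{char}k\neq2$. Then $\det \varphi=0$ forces $xyz=0$, so work in $R=k[[x,y,z]]/(xyz)$. The ideal $I_2$ contains $x^2,y^2,z^2$ and lies in the maximal ideal, so its radical is the maximal ideal, and $\operatorname{height}I_2=\dim R=2$.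

Suppose now that $\operatorname{char}k=2$. Then $\det\varphi=2xyz=0$ already in $R=k[[x,y,z]]$, and $I_2\ni x^2,y^2,z^2$ has height $3$.

So when $2=0$ the height can be $3$; when $2$ is invertible this matrix gives $2$. Can another symmetric $3\times3$ matrix with zero determinant, over another ring with $2$ invertible, give $3$? More generally, if a symmetric $n\times n$ matrix has rank $r$, how large can the height of the ideal of its $i\times i$ minors be?

## Ideals of minors and the height bound

Let $\varphi$ be an $n\times n$ matrix over a commutative ring $R$. We write $I_i=I_i(\varphi)$ for the ideal generated by the $i\times i$ minors of $\varphi$, with the conventions $I_s(\varphi)=R$ for $s\le0$ and $I_s(\varphi)=0$ for $s>n$. Then $I_1\supseteq I_2\supseteq\cdots$ by Laplace expansion. The formation of $I_s$ commutes with ring maps, and $I_s(g\varphi h)=I_s(\varphi)$ for invertible $g,h$. The **rank** of $\varphi$ is the largest $r$ with $I_r\ne0$. The height of a proper ideal is the minimum of the heights of its minimal primes.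

In "Heights of Ideals of Minors" (arXiv:math/0209184, 2002), David Eisenbud, Craig Huneke and Bernd Ulrich pose the following conjecture. Let $R$ be a Noetherian local ring with maximal ideal $\mathfrak m$ in which $2$ is invertible ($R$ need not be regular), and let $\varphi$ be a symmetric $n\times n$ matrix of rank $r$ with entries in $\mathfrak m$. Then for $i\le r$
$$\operatorname{height}(I_i)\le\binom{n-i+2}2-\binom{n-r+1}2. \tag{1}$$
The conjecture is true. We prove the following stronger statement.

**Theorem 1.** Let $R$ be a Noetherian ring, $\varphi$ a symmetric $n\times n$ matrix over $R$ with $I_{r+1}(\varphi)=0$, and $1\le i\le r\le n$. Let $P$ be a minimal prime of $I_i(\varphi)$ with $2\notin P$. Then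
$$\operatorname{ht}P\le\sum_{j=i}^r(n-j+1)=\binom{n-i+2}2-\binom{n-r+1}2 .$$

The equality of the two expressions is the substitution $s=n-j+1$: the sum is $\sum_{s=n-r+1}^{n-i+1}s$, and $1+\dots+N=\binom{N+1}2$. In the setting of the conjecture, $I_i\subseteq\mathfrak m$ is proper and $2$ is a unit, so no prime contains $2$, and (1) follows. We shall also see that the bound is attained for all $1\le i\le r\le n$ (Proposition 9) and that the condition on $2$ cannot be dropped (Proposition 10).

For $i=r$ the bound is $n-r+1$. For $n=3$, $i=r=2$ it is $2$, which answers the question above.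

## Rank one, full rank, and principal minors

*Full rank, $i=r=n$.* Here $I_n=(\det\varphi)$ is principal, and Krull's height theorem gives $\operatorname{ht}P\le1=n-r+1$.

*Rank one, $i=r=1$.* Since $I_2=0$, we have $\varphi_{ab}^2=\varphi_{aa}\varphi_{bb}$ for all $a,b$. So $I_1$ has the same radical as the ideal generated by the $n$ diagonal entries, and Krull's theorem gives $\operatorname{ht}P\le n=n-r+1$.

The second argument suggests a first approach for $i=r$ in general: use principal minors. *If $I_{r+1}(\varphi)=0$, then $I_r(\varphi)$ has the same radical as the ideal generated by the principal $r\times r$ minors.* Indeed, let $\mathfrak q$ be a prime containing all principal $r\times r$ minors, and view $\varphi$ over the fraction field of $R/\mathfrak q$. Its rank there is at most $r$. Suppose it were exactly $r$, and choose a set $J$ of $r$ independent rows. By symmetry the columns indexed by $J$ span the column space. Hence the columns of the submatrix of the rows $J$, which has rank $r$, are combinations of the columns of the $J\times J$ block. So this block has rank $r$, and its determinant, a principal minor, is nonzero: a contradiction.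 Hence the rank is less than $r$, and $I_r\subseteq\mathfrak q$.

Krull's theorem now gives $\operatorname{ht}P\le\binom nr$ for every minimal prime $P$ of $I_r$. For $r=1$ and $r=n$ this is the bound we want. For $2\le r\le n-1$ it is too weak, since $\binom nr\ge n>n-r+1$. The first case is $n=3$, $r=2$: we get $3$ and want $2$. This argument did not use that $2$ is invertible, and in the opening example in characteristic $2$ the value $3=\binom32$ is attained. So counting principal minors cannot be improved until $2$ enters.

A second natural approach is to compare with the universal case. Over a field $k$, the ring $\Lambda=k[X_{ab}]/I_{r+1}(X)$ of the generic symmetric matrix $X$ maps to every $k$-algebra with a symmetric matrix satisfying $I_{r+1}=0$, and one can hope that the height of $I_i$ does not grow under $\Lambda\to R$. It can grow. Take $n=3$, $i=r=2$ and $k$ algebraically closed of characteristic $2$. Then $\Lambda$ is the coordinate ring of the hypersurface $\det X=0$ in $6$-space, all of whose components have dimension $5$. The zero set of $I_2$ consists of the symmetric matrices of rank at most $1$. By the principal minor argument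 a nonzero such matrix has a nonzero diagonal entry, say $X_{cc}$, and then it equals $vv^{\mathsf T}$ with $v_a=X_{ca}/\sqrt{X_{cc}}$. So the zero set is the image of $k^3$ under $v\mapsto vv^{\mathsf T}$, which has finite fibers; it is irreducible of dimension $3$. Thus $I_2\Lambda$ has height $5-3=2$, while it has height $3$ in $k[[x,y,z]]$ under the specialization given by the opening example. The step that fails is the claim that heights do not grow under maps out of the (non-regular) ring $\Lambda$.

Where does $2$ enter? Look at the quadratic form $q(v)=v^{\mathsf T}\varphi v$. In the opening example $q=2(xv_1v_2+yv_1v_3+zv_2v_3)$, which is zero in characteristic $2$: the form has forgotten the matrix. When $2$ is invertible, $q$ determines $\varphi$. The proof will use the locus where $q$ is invertible. Before that, algebra reduces the theorem to one case.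

## Splitting off units and reducing to constant rank

**Lemma 2.** Let $(S,\mathfrak n)$ be a local ring with $2\in S^\times$, and let $\varphi$ be a symmetric $n\times n$ matrix with $\operatorname{rank}(\varphi\bmod\mathfrak n)=k$. Then there is $g\in GL_n(S)$ with $g^{\mathsf T}\varphi g=\operatorname{diag}(u_1,\dots,u_k)\oplus\psi$, where the $u_a$ are units and $\psi$ is symmetric with entries in $\mathfrak n$. Moreover $I_j(\varphi)=I_{j-k}(\psi)$ for all $j$.

*Proof.* If all entries lie in $\mathfrak n$, then $k=0$ and we take $g=1$. Otherwise some entry is a unit, and we claim that some member $w$ of some basis of $S^n$ has $w^{\mathsf T}\varphi w$ a unit. This is clear if a diagonal entry is a unit. If none is, and $\varphi_{ab}$ is a unit, then $e_a+e_b$ has value $\varphi_{aa}+\varphi_{bb}+2\varphi_{ab}$, which is a unit because $2$ is; and $e_a+e_b$ can replace $e_a$ in the standard basis. Now complete $w$ to a basis $w,w_2,\dots,w_n$ and replace each $w_c$ by $w_c-\frac{w^{\mathsf T}\varphi w_c}{w^{\mathsf T}\varphi w}\,w$. The new vectors are orthogonal to $w$, and together with $w$ they form a basis. In this basis the matrix is $(u_1)\oplus\varphi'$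 with $\varphi'$ symmetric of size $n-1$. Induct on $n$. The number of units split off is the rank modulo $\mathfrak n$, that is, $k$.

For the minors: a minor of $\operatorname{diag}(u)\oplus\psi$ is zero unless it takes the same number of rows and columns, and in fact the same index set, from the diagonal block; it is then a unit times a minor of $\psi$. Hence $I_j(\varphi)=\sum_{0\le a\le k}I_{j-a}(\psi)$, and the largest of these ideals is $I_{j-k}(\psi)$. $\square$

For example, $\begin{pmatrix}1&x\\x&y\end{pmatrix}$ becomes $(1)\oplus(y-x^2)$.

**Definition.** A *good ring* is a complete Noetherian local domain in which $2$ is invertible and whose residue field is separably closed. Examples are $k[[t_1,\dots,t_d]]$ and $k[[x,y,z]]/(xz-y^2)$ with $k$ separably closed of characteristic $\neq2$. Recall that such a ring is excellent, hence universally catenary, and that it is strictly henselian: it is henselian because it is complete, and its residue field is separably closed.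

The heart of the lecture is the following case, which we prove later.

**Proposition 3.** Let $R$ be a good ring of dimension $d\ge1$, and let $\varphi$ be a symmetric $n\times n$ matrix with entries in $\mathfrak m$ such that $I_{r+1}(\varphi)=0$ and $I_r(\varphi)$ is $\mathfrak m$-primary, where $1\le r\le n$. Then $d\le n-r+1$.

In this situation $\varphi$ has rank exactly $r$ at every point of the punctured spectrum $U=\operatorname{Spec}R\setminus\{\mathfrak m\}$.

*Proof of Theorem 1, granting Proposition 3.*

**Step 1: pass to a good ring.** The purpose is to turn $\operatorname{ht}P$ into the dimension of a good ring. Let $S_0$ be the completion of the strict henselization of $R_P$. It is Noetherian local and flat over $R_P$, with maximal ideal $PS_0$; the closed fiber is a field, so $\dim S_0=\operatorname{ht}P$. Its residue field is separably closed, and $2$ is a unit because $2\notin P$. Choose a minimal prime $\mathfrak p$ of $S_0$ with $\dim S_0/\mathfrak p=\dim S_0$. Then $S=S_0/\mathfrak p$ is a good ring of dimension $\operatorname{ht}P$. Since $P$ is minimal over $I_i(\varphi)$, the ideal $I_i(\varphi)R_P$ is proper and contains a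 power of $PR_P$. So $I_i(\varphi)S$ is $\mathfrak m_S$-primary.

**Step 2: make the entries nonunits.** Proposition 3 needs entries in the maximal ideal. By Lemma 2 over $S$ we may replace $\varphi$ by $\operatorname{diag}(u_1,\dots,u_k)\oplus\psi$ with $\psi$ symmetric of size $n'=n-k$ and entries in $\mathfrak m_S$. Since $I_i(\varphi)S\ne S$, no $i\times i$ minor is a unit, so $k\le i-1$. Put $i'=i-k\ge1$ and $r'=r-k\le n'$. Then $I_{i'}(\psi)=I_i(\varphi)S$ is $\mathfrak m_S$-primary and $I_{r'+1}(\psi)=0$. Shifting the index by $k$ gives $\sum_{j=i}^r(n-j+1)=\sum_{j=i'}^{r'}(n'-j+1)$. So we must show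
$$\dim S\le\sum_{j=i'}^{r'}(n'-j+1). \tag{2}$$

**Step 3: the case $i=r$.** Then $i'=r'$. If $\dim S=0$, (2) is trivial, since the right side is $n'-r'+1\ge1$. If $\dim S\ge1$, (2) is Proposition 3 for $\psi$. So Theorem 1 holds whenever $i=r$, for all Noetherian rings.

**Step 4: descend one rank at a time.** The general case follows by applying Step 3 to a chain of quotients of $S$. Set $P_{r'+1}=0$ in $S$. For $j=r',r'-1,\dots,i'$ let $P_j$ be a minimal prime of $I_j(\psi)+P_{j+1}$; this ideal is contained in $\mathfrak m_S$ because $j\ge1$. Over $S/P_{j+1}$ we have $I_{j+1}(\psi)=0$: for $j=r'$ because $I_{r'+1}(\psi)=0$, and for $j<r'$ because $P_{j+1}\supseteq I_{j+1}(\psi)$. Also $P_j/P_{j+1}$ is a minimal prime of $I_j(\psi)\cdot S/P_{j+1}$, and it does not contain the unit $2$. By Step 3, applied to the Noetherian ring $S/P_{j+1}$ and the matrix $\psi$ with $i$ and $r$ both replaced by $j$,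
$$\operatorname{ht}(P_j/P_{j+1})\le n'-j+1 .$$
Since $P_{i'}$ contains the $\mathfrak m_S$-primary ideal $I_{i'}(\psi)$, we have $P_{i'}=\mathfrak m_S$. In the catenary local domain $S$ all saturated chains from $0$ to a given prime have the same length, so $\operatorname{ht}P_j=\operatorname{ht}P_{j+1}+\operatorname{ht}(P_j/P_{j+1})$. Adding up,
$$\operatorname{ht}P=\dim S=\sum_{j=i'}^{r'}\operatorname{ht}(P_j/P_{j+1})\le\sum_{j=i'}^{r'}(n'-j+1),$$
which is (2). $\square$

It remains to prove Proposition 3.

## The affine scheme where the quadratic form is invertible

Let $R,\varphi,d,n,r$ be as in Proposition 3, let $q(v)=v^{\mathsf T}\varphi v\in R[v_1,\dots,v_n]$, and let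
$$D=D_+(q)\subset\mathbb P^{n-1}_R .$$
As a basic open set, $D$ is affine. Since $q$ has coefficients in $\mathfrak m$, $D$ has no points over $\mathfrak m$: it lies over $U$. So $D$ is an *affine* scheme fibered over the *punctured* spectrum, and these two properties pull in opposite directions. To see how, here is the count in complex topology, as a heuristic.

The fiber of $D\to U$ over a point where $q$ has rank $r$ is, after diagonalization, $\{v_1^2+\dots+v_r^2\ne0\}\subset\mathbb P^{n-1}$. Forgetting $v_{r+1},\dots,v_n$ makes it an affine space bundle over
$$T_r=\{[v]\in\mathbb P^{r-1}:v_1^2+\dots+v_r^2\neq0\}.$$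
Over $\mathbb C$, each point of $T_r$ has a representative $v=s+it$ ($s,t$ real vectors) with $\sum v_a^2=1$, unique up to sign; that is, $|s|^2-|t|^2=1$ and $s\cdot t=0$. The path
$$\sqrt{1+\lambda^2|t|^2}\;\frac{s}{|s|}+i\lambda t,\qquad \lambda\in[0,1],$$
stays in this locus, commutes with the sign, equals $v$ at $\lambda=1$ and equals $s/|s|$ at $\lambda=0$. So $T_r(\mathbb C)$ retracts onto $S^{r-1}/\pm1=\mathbb{RP}^{r-1}$, whose cohomology with $\mathbb F_2$-coefficients is nonzero in the top degree $r-1$. The base $U$ should behave like a punctured neighborhood of a point in complex dimension $d$, with nonzero cohomology in top degree $2d-1$. The top degrees of base and fiber add, so $D$ should have nonzero cohomology in degree $(2d-1)+(r-1)$. But $D$ is affine of dimension at most $d+n-1$, and an affine variety has no cohomology above its dimension. Hence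
$$(2d-1)+(r-1)\le d+n-1,\qquad\text{i.e.}\qquad d\le n-r+1 .$$
For $r=1$ this reads $d\le n$, for $r=n$ it reads $d\le1$, and for $n=3,r=2$ it reads $d\le2$: the right values.

Our $R$ is not a complex variety and $U$ may be singular, so three things must be proved in étale cohomology: vanishing for affine schemes over $R$ (Lemma 5), nonvanishing in degree $2d-1$ for $U$ (Lemma 6), and the structure of the cohomology of the fibers in families (Lemmas 7 and 8).

## Étale cohomology facts used

From now on sheaves and cohomology are étale, and schemes are Noetherian with $2$ invertible. There $\mu_2\cong\mathbb F_2$ canonically, so Tate twists of $\mathbb F_2$ are trivial and we omit them. The Kummer sequence $1\to\mu_2\to\mathbb G_m\to\mathbb G_m\to1$ assigns to an invertible function $u$ on $X$ its *Kummer class* in $H^1(X,\mathbb F_2)$, which is zero exactly when $u$ is a square of an invertible function.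

**Definition.** Let $y$ be a point of a scheme $Y$, with strict localization $Y_{(\bar y)}=\operatorname{Spec}\mathcal O_{Y,y}^{sh}$. An *étale specialization* of $x$ to $y$ is given by a point of $Y_{(\bar y)}$ lying over $x$; it is *immediate* if the closure of that point in $Y_{(\bar y)}$ has dimension $1$. A *dimension function* on $Y$ is a function $\delta:Y\to\mathbb Z$ with $\delta(x)=\delta(y)+1$ whenever there is an immediate étale specialization of $x$ to $y$.

Example: let $B$ be the local ring of the node $y^2=x^2(1+x)$ at the origin, in characteristic $\ne2$. The strict henselization contains a square root $w$ of $1+x$, and the equation becomes $(y-xw)(y+xw)=0$. There are two points over the generic point, one for each branch, and the closure of each has dimension $1=\dim B$. So $\delta=1$ at the generic point and $\delta=0$ at the closed point is a dimension function.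

**Fact (G), Gabber's affine Lefschetz theorem** (Illusie–Laszlo–Orgogozo, *Travaux de Gabber*, Astérisque 363–364 (2014), Exp. XV). Let $Y$ be a Noetherian excellent scheme with a dimension function $\delta_Y$, $f:X\to Y$ affine of finite type, and $\ell$ a prime invertible on $Y$. Put $\delta_X(x)=\delta_Y(f(x))+\operatorname{trdeg}(\kappa(x)/\kappa(f(x)))$. For a constructible $\mathbb F_\ell$-sheaf $F$ on $X$ and all $q$,
$$\delta_Y(R^qf_*F)\le\delta_X(F)-q,\qquad\text{where }\ \delta(F)=\sup\{\delta(x):F_{\bar x}\ne0\}.$$

Example: let $Y=\operatorname{Spec}k[[t]]$ with $k$ separably closed of characteristic $\ne2$, let $\delta=1,0$ at the generic and closed points, and let $X=\operatorname{Spec}k((t))$. Then $\delta_X=1$, and (G) says that $(R^qf_*F)_s=H^q(k((t)),F)$ vanishes for $q>1$. For $q=1$ and $F=\mathbb F_2$ it is $k((t))^\times/\text{squares}$, which is $\mathbb F_2$, generated by $t$: units of $k[[t]]$ are squares by Hensel's lemma.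

**Fact (P), absolute purity** (Gabber; Fujiwara 2002; also *Travaux de Gabber*, Exp. XVI). If $A$ is a regular local ring of dimension $d$ with separably closed residue field and $2$ is invertible in $A$, then $H^{2d}_{\mathfrak m}(\operatorname{Spec}A,\mathbb F_2)\cong\mathbb F_2$.

**Facts (S)** (SGA 4, SGA 4½; Milne, *Étale Cohomology*), for $\mathbb F_2$-coefficients:

1. (S1) Artin vanishing: an affine variety of dimension $e$ over an algebraically closed field has no cohomology in degrees above $e$.
2. (S2) $Rp_*\mathbb F_2=\mathbb F_2$ for Zariski-locally trivial $\mathbb A^m$-bundles $p$.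
3. (S3) The Gysin sequence for a smooth pair $(X,Z)$ of codimension $1$ over an algebraically closed field,
$$\cdots\to H^{q-1}(X\setminus Z)\to H^{q-2}(Z)\to H^q(X)\to H^q(X\setminus Z)\to\cdots,$$
compatible with restriction to open subschemes of $X$.
4. (S4) Relative purity: if $X\to S$ is smooth and $i:Z\hookrightarrow X$ is a relative effective Cartier divisor smooth over $S$ with complement $j$, then $R^0j_*\mathbb F_2=\mathbb F_2$, $R^1j_*\mathbb F_2\cong i_*\mathbb F_2$ and $R^bj_*\mathbb F_2=0$ for $b\ge2$, compatibly with base change in $S$.
5. (S5) Smooth and proper base change: if $p$ is smooth and proper, then the $R^ap_*\mathbb F_2$ are locally constant constructible and commute with base change.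

## Vanishing over a good ring

To use (G) over a good ring we need a dimension function. The natural candidate works, but étale specializations require an argument.

**Lemma 4.** Let $A$ be a good ring. Then $\delta(\mathfrak p)=\dim A/\mathfrak p$ is a dimension function on $\operatorname{Spec}A$.

*Proof.*

**Step 1: strict henselization preserves the dimension of branches.** We show: if $B$ is a universally catenary Noetherian local domain and $Q$ is a minimal prime of $B^{sh}$, then $\dim B^{sh}/Q=\dim B$. Write $B^{sh}$ as a filtered colimit of local rings $B'$ of étale $B$-algebras, with $B\to B'$ local, and with $B'\to B^{sh}$ faithfully flat and carrying the maximal ideal to a generating set of the maximal ideal. The ring $B^{sh}$ is Noetherian, so $Q$ is finitely generated, and we may choose $B'$ so that $Q$ is generated by $Q'=Q\cap B'$. Going-down for $B'\to B^{sh}$ shows that $Q'$ is a minimal prime of $B'$: a smaller prime of $B'$ would be the contraction of a prime strictly inside $Q$. In the same way, going-down for $B\to B'$ shows that $Q'$ lies over $0\subset B$.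

Now $B\subset B'/Q'$ is an extension of domains, essentially of finite type. The fraction field of $B'/Q'$ is finite over $\operatorname{Frac}B$, because $B'$ is a localization of an étale algebra; likewise the residue field extension is finite. The dimension formula for the universally catenary domain $B$, with both transcendence degrees $0$, gives $\dim B'/Q'=\dim B$. Finally $B'/Q'\to B^{sh}/Q=B^{sh}/Q'B^{sh}$ is flat and local with closed fiber a field, so $\dim B^{sh}/Q=\dim B'/Q'$.

**Step 2: immediate étale specializations are the pairs of relative height one.** Let $\mathfrak p\subset\mathfrak q$ be primes of $A$ and $B=(A/\mathfrak p)_{\mathfrak q}$, a universally catenary local domain. The points over $\mathfrak p$ in the strict localization at $\mathfrak q$ are the primes of $A_{\mathfrak q}^{sh}/\mathfrak pA_{\mathfrak q}^{sh}=B^{sh}$ lying over $0\subset B$. The generic fiber of $B\to B^{sh}$ is a filtered colimit of étale algebras over $\operatorname{Frac}B$, so there are no inclusions among these primes; they are therefore minimal, since a smaller prime would also lie over $0$. So the closure of such a point is $\operatorname{Spec}B^{sh}/Q$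 with $Q$ minimal, and by Step 1 its dimension is $\dim B=\operatorname{ht}(\mathfrak q/\mathfrak p)$. Thus the étale specialization is immediate if and only if $\operatorname{ht}(\mathfrak q/\mathfrak p)=1$.

**Step 3: $\delta$ drops by one.** If $\operatorname{ht}(\mathfrak q/\mathfrak p)=1$, then $\dim A/\mathfrak p=1+\dim A/\mathfrak q$, because $A/\mathfrak p$ is a catenary local domain. $\square$

For $A=k[[x,y]]$, for instance, $\delta$ is $2$ at the generic point, $1$ at the height-one primes and $0$ at the closed point.

**Lemma 5.** Let $A$ be a good ring with closed point $s$.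

(a) If $X\to\operatorname{Spec}A$ is affine of finite type with $\delta_X(x)\le e$ for all $x\in X$, then $H^q(X,F)=0$ for all $q>e$ and all constructible $\mathbb F_2$-sheaves $F$.

(b) If $\bar Z\subset\operatorname{Spec}A$ is closed and nonempty of dimension $e$ and $Z=\bar Z\setminus\{s\}$, then $H^q(Z,F)=0$ for all $q\ge2e$ and all constructible $\mathbb F_2$-sheaves $F$.

*Proof.* (a) Let $f$ be the structure map. Since $A$ is strictly henselian, it is its own strict localization at $s$, so $H^q(X,F)=(R^qf_*F)_s$. If this is nonzero, then $\delta(R^qf_*F)\ge\delta(s)=0$, and (G) gives $0\le e-q$.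

(b) If $e=0$, then $Z=\emptyset$. Let $e\ge1$, and let $t_1,\dots,t_e$ be a system of parameters of $A/I(\bar Z)$. Their common zero locus in $\bar Z$ is $\{s\}$, so the opens $\bar Z\cap\{t_a\ne0\}$ cover $Z$. These opens and all their intersections $Z_J$ are affine of finite type over $A$. Their points have trivial residue field extension over their images, so $\delta\le\dim\bar Z=e$ on them. In the Čech spectral sequence
$$E_1^{p,q}=\bigoplus_{|J|=p+1}H^q(Z_J,F)\Rightarrow H^{p+q}(Z,F)$$
nonzero terms have $p\le e-1$, as there are $e$ opens, and $q\le e$, by (a). So $H^m(Z,F)=0$ for $m>2e-1$. $\square$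

## Top cohomology of the punctured spectrum

**Lemma 6.** Let $R$ be a good ring of dimension $d\ge1$ and $U=\operatorname{Spec}R\setminus\{\mathfrak m\}$. Then $H^{2d-1}(U,\mathbb F_2)\ne0$.

The case $R=k[[t]]$ was seen above: $H^1(k((t)),\mathbb F_2)=\mathbb F_2$. For regular rings the lemma will come from purity. A general $R$ is finite over a regular ring, and a trace map over a dense open set carries the class across.

*Proof.*

**Step 1: project to a regular ring.** By Cohen's structure theorem there is a complete regular local ring $A\subset R$ with the same residue field such that $R$ is a finite $A$-module; then $\dim A=d$. The residue characteristic is not $2$, so $2$ is a unit in $A$, and $A$ is a good ring. Let $U_A$ be its punctured spectrum. The only prime of $R$ over $\mathfrak m_A$ is $\mathfrak m$, so $\operatorname{Spec}R\to\operatorname{Spec}A$ restricts to a finite map $\pi:U\to U_A$. Put $G=\pi_*\mathbb F_2$, a constructible sheaf. Since $\pi$ is finite, $\pi_*$ is exact, and $H^*(U,\mathbb F_2)=H^*(U_A,G)$.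

**Step 2: find an open set where $G$ is the pushforward along a finite étale map.** Let $K=\operatorname{Frac}A$ and $L=\operatorname{Frac}R=R\otimes_AK$, and let $L^s=K(\theta)$ be the separable closure of $K$ in $L$. After multiplying $\theta$ by a nonzero element of $A$ we may take $\theta\in R$. Then $\theta$ is integral over the normal ring $A$, so its minimal polynomial $h$ has coefficients in $A$. Its discriminant is nonzero, because $\theta$ is separable. Since $d\ge1$, there is a nonzero multiple $a\in\mathfrak m_A$ of the discriminant. Then $B=A_a[\theta]\cong A_a[T]/(h)$ is finite étale over $A_a$, of constant degree $m=[L^s:K]\ge1$, and $B\subset R_a$. We may still replace $a$ by nonzero multiples.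

If $L=L^s$, then each of finitely many generators of the $A$-module $R$ lies in $K(\theta)=B\otimes_{A_a}K$; after replacing $a$ by a multiple, all of them lie in $B$, and $R_a=B$.

Otherwise $\operatorname{char}K=p>0$ and $L/L^s$ is purely inseparable. Let $g_1,\dots,g_t$ generate the $A$-module $R$. For some $e$ all $g_b^{p^e}$ lie in $L^s$, and after replacing $a$ by a multiple they lie in $B$. Since $R$ has characteristic $p$, taking $p^e$-th powers is additive, so $g^{p^e}\in B$ for every $g\in R_a$. Hence $\operatorname{Spec}R_a\to\operatorname{Spec}B$ is integral, and surjective by lying-over. It is injective, as a prime $\mathfrak P$ of $R_a$ is recovered from $\mathfrak P\cap B$ as $\{g:g^{p^e}\in\mathfrak P\cap B\}$. Its residue field extensions are purely inseparable. So it is universally injective, hence a universal homeomorphism, and it identifies the étale topoi.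

In both cases let $j:W=\operatorname{Spec}A_a\hookrightarrow U_A$; this is contained in $U_A$ because $a\in\mathfrak m_A$. Since $\pi^{-1}(W)=\operatorname{Spec}R_a$, we get $G|_W=\rho_*\mathbb F_2$ with $\rho:\operatorname{Spec}B\to W$ finite étale of degree $m$. The trace $G|_W\to\mathbb F_2$ is surjective: on stalks it is the sum map $\mathbb F_2^m\to\mathbb F_2$, and $m\ge1$.

**Step 3: the complement of $W$ does not matter in degree $2d-1$.** Let $Z=U_A\setminus W=V(a)\setminus\{\mathfrak m_A\}$, where $\dim V(a)=d-1$. By Lemma 5(b), $H^{2d-2}(Z,-)=H^{2d-1}(Z,-)=0$ on constructible sheaves. For $F$ constructible on $U_A$, the sequence $0\to j_!j^*F\to F\to F_Z\to0$, where $F_Z$ is the extension by zero of $F|_Z$, gives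
$$H^{2d-2}(Z,F)\to H^{2d-1}(U_A,j_!j^*F)\to H^{2d-1}(U_A,F)\to H^{2d-1}(Z,F),$$
so the middle map is an isomorphism. We use this for $F=G$ and $F=\mathbb F_2$.

**Step 4: push a class down.** The trace gives a surjection $j_!j^*G\to j_!\mathbb F_2$ with constructible kernel $N$, and $H^{2d}(U_A,N)=0$ by Lemma 5(b) with $\bar Z=\operatorname{Spec}A$. So $H^{2d-1}(U_A,j_!j^*G)\to H^{2d-1}(U_A,j_!\mathbb F_2)$ is surjective. With Steps 1 and 3,
$$H^{2d-1}(U,\mathbb F_2)=H^{2d-1}(U_A,G)\cong H^{2d-1}(U_A,j_!j^*G)\twoheadrightarrow H^{2d-1}(U_A,j_!\mathbb F_2)\cong H^{2d-1}(U_A,\mathbb F_2).$$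

**Step 5: the regular case.** Since $A$ is strictly henselian and $2d>0$, $H^{2d}(\operatorname{Spec}A,\mathbb F_2)=0$. The sequence of local cohomology then shows that $H^{2d-1}(U_A,\mathbb F_2)$ surjects onto $H^{2d}_{\mathfrak m_A}(\operatorname{Spec}A,\mathbb F_2)$, which is $\cong\mathbb F_2$ by (P). So $H^{2d-1}(U,\mathbb F_2)\ne0$. $\square$

## The complement of a smooth quadric, alone and in families

We first treat one fiber.

**Lemma 7.** Let $\kappa$ be an algebraically closed field of characteristic $\neq2$ and let $T_r=\{[v]\in\mathbb P^{r-1}_\kappa:v_1^2+\dots+v_r^2\ne0\}$ with $r\ge1$. Then $H^b(T_r,\mathbb F_2)=0$ for $b\ge r$, and $H^{r-1}(T_r,\mathbb F_2)\cong\mathbb F_2$.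

*Proof.* The scheme $T_r$ is affine of dimension $r-1$, so the vanishing is (S1). For the second claim, $T_1$ is a point, and $T_2$ is $\mathbb P^1$ minus two points, that is, $\mathbb G_m$, with $H^1=\mathbb F_2$. Let $r\ge3$.

**Step 1: cut by a tangent hyperplane.** This relates $T_r$ to $T_{r-2}$. Change coordinates so that the form is $q=v_1v_2+q'(v_3,\dots,v_r)$, with $q'$ nondegenerate in $r-2$ variables, hence equivalent to a sum of $r-2$ squares. Let
$$Z=T_r\cap\{v_1=0\}=\{[0:v_2:\dots:v_r]:q'\ne0\}.$$
It is open in the hyperplane $v_1=0$, so it is a smooth divisor in $T_r$. Forgetting $v_2$ makes it a Zariski-locally trivial $\mathbb A^1$-bundle over $T_{r-2}$, so $H^*(Z)=H^*(T_{r-2})$ by (S2). On the complement set $v_1=1$: then $T_r\setminus Z=\{v_2+q'\ne0\}\cong\mathbb G_m\times\mathbb A^{r-2}$, with coordinates $u=v_2+q'$ and $v_3,\dots,v_r$. Since $H^{r-1}(\mathbb G_m)=0$ for $r\ge3$, the Gysin sequence (S3) reads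
$$H^{r-2}(\mathbb G_m)\to H^{r-3}(T_{r-2})\to H^{r-1}(T_r)\to 0. \tag{3}$$

**Step 2: $r\ge4$.** Then $H^{r-2}(\mathbb G_m)=0$, so (3) gives $H^{r-1}(T_r)\cong H^{r-3}(T_{r-2})\cong\mathbb F_2$ by induction.

**Step 3: $r=3$.** Here $H^1(\mathbb G_m)\ne0$, and we must show that the first map in (3), the boundary $H^1(T_3\setminus Z)\to H^0(Z)$, is zero. The group $H^1(T_3\setminus Z)=H^1(\mathbb G_m\times\mathbb A^1)=\mathbb F_2$ is generated by the Kummer class of $u=q/v_1^2$, which is not a square. Now $q'$ is a nonzero constant times $v_3^2$, so $v_3\ne0$ on $Z$, and $V=T_3\cap\{v_3\ne0\}$ is an open neighborhood of $Z$ in $T_3$. On $V$ the function $q/v_3^2$ is invertible, and on $V\setminus Z$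
$$u=\frac q{v_3^2}\cdot\Big(\frac{v_3}{v_1}\Big)^2 .$$
Modulo squares $u$ agrees with $q/v_3^2$, so the class of $u$ on $V\setminus Z$ is the restriction of a class in $H^1(V)$. By exactness of the Gysin sequence of $(V,Z)$, its boundary in $H^0(Z)$ is $0$. By compatibility with the Gysin sequence of $(T_3,Z)$, the boundary of the class of $u$ on $T_3\setminus Z$ is $0$ too. Hence $H^2(T_3)\cong H^0(T_1)=\mathbb F_2$. $\square$

Step 3 shows why the coefficients are $\mathbb F_2$. For an odd prime $\ell$ invertible in $\kappa$, the group $H^1(T_3\setminus Z,\mu_\ell)$ is again generated by the Kummer class of $u$, and its boundary is, up to sign, the order of $u$ along $Z$ modulo $\ell$. That order is $-2$, so the boundary is an isomorphism onto $H^0(Z,\mathbb F_\ell)$, and $H^2(T_3,\mathbb F_\ell)=0$. The top class that the count needs is absent.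

**Lemma 8.** Let $U$ be a Noetherian scheme with $2$ invertible and $\varphi$ a symmetric $n\times n$ matrix over $\Gamma(U,\mathcal O_U)$ such that, locally on $U$, $I_{r+1}(\varphi)=0$ and $I_r(\varphi)=(1)$, where $1\le r\le n$. Let $f:D\to U$ be the open subscheme of $\mathbb P^{n-1}_U$ where $q(v)=v^{\mathsf T}\varphi v$ is invertible. Then the $R^bf_*\mathbb F_2$ are locally constant constructible, $R^bf_*\mathbb F_2=0$ for $b\ge r$, and $R^{r-1}f_*\mathbb F_2\cong\mathbb F_2$ (constant).

*Proof.*

**Step 1: put $\varphi$ in standard form étale-locally.** Let $u\in U$. The matrix $\varphi$ has rank exactly $r$ at $u$. By Lemma 2 over $\mathcal O_{U,u}$ there is $g$ with $g^{\mathsf T}\varphi g=\operatorname{diag}(u_1,\dots,u_r)\oplus\psi$, and $0=I_{r+1}(\varphi)=I_1(\psi)$ gives $\psi=0$. Only finitely many matrix entries and equations are involved, so on some open neighborhood of $u$ the matrix $g$ is defined and invertible, the $u_a$ are units and $g^{\mathsf T}\varphi g=\operatorname{diag}(u_1,\dots,u_r)\oplus0$. Adjoining square roots of the $u_a$ is an étale covering since $2$ is invertible. After it, and a linear change of coordinates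 on $\mathbb P^{n-1}$, we have $\varphi=1_r\oplus0_{n-r}$ over a base $S$.

**Step 2: remove the extra variables.** Over such an $S$, $f$ is the composite
$$\{[v]\in\mathbb P^{n-1}_S:v_1^2+\dots+v_r^2\ne0\}\xrightarrow{\ p\ }T_{r,S}\xrightarrow{\ h\ }S,\qquad T_{r,S}=\{[v]\in\mathbb P^{r-1}_S:v_1^2+\dots+v_r^2\ne0\},$$
where $p$ is the projection from $v_1=\dots=v_r=0$, a locus that the source of $p$ does not meet. Over $\{v_a\ne0\}$ with $a\le r$, normalizing $v_a=1$ identifies $p$ with the trivial $\mathbb A^{n-r}$-bundle with coordinates $v_{r+1},\dots,v_n$. So $Rp_*\mathbb F_2=\mathbb F_2$ by (S2), and $R^bf_*\mathbb F_2=R^bh_*\mathbb F_2$.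

**Step 3: local constancy and base change for $h$.** If $r=1$, $h$ is the identity of $S$. If $r\ge2$, $T_{r,S}$ is the complement, with inclusion $j$, of the quadric $i:Q\hookrightarrow\mathbb P^{r-1}_S$ given by $v_1^2+\dots+v_r^2=0$, a relative Cartier divisor smooth over $S$ as $2$ is invertible. Let $\bar p:\mathbb P^{r-1}_S\to S$ be the projection. In the spectral sequence
$$R^a\bar p_*R^bj_*\mathbb F_2\Rightarrow R^{a+b}h_*\mathbb F_2$$
only the rows $b=0,1$ occur, by (S4), with terms $R^a\bar p_*\mathbb F_2$ and $R^a(\bar p\circ i)_*\mathbb F_2$. By (S5) these are locally constant constructible and commute with base change. Such sheaves are closed under kernels, cokernels and extensions, so the $R^bh_*\mathbb F_2$ are locally constant constructible. A base change $S'\to S$ induces a map of spectral sequences that is an isomorphism on $E_2$, hence on the abutments. So the $R^bh_*\mathbb F_2$ commute with base change.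

**Step 4: read off the stalks.** Being étale-local on $U$, local constancy holds for $R^bf_*\mathbb F_2$. By Step 3 its stalks are $H^b(T_{r,\kappa},\mathbb F_2)$ with $\kappa$ algebraically closed of characteristic $\ne2$. By Lemma 7 they vanish for $b\ge r$ and have order $2$ for $b=r-1$. A locally constant sheaf of $\mathbb F_2$-modules with all stalks of order $2$ is constant, because locally it has a unique nowhere zero section, and by uniqueness these glue. $\square$

## The corner of the Leray spectral sequence

*Proof of Proposition 3.* Let $q(v)=v^{\mathsf T}\varphi v$ and $D=D_+(q)\subset\mathbb P^{n-1}_R$.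

**Step 1: vanishing on $D$ from affineness.** The scheme $D$ is affine of finite type over $R$. For $x\in D$ over $\mathfrak p$, the transcendence degree of $\kappa(x)$ over $\kappa(\mathfrak p)$ is at most $n-1$, so $\delta_D(x)\le\dim R/\mathfrak p+(n-1)\le d+n-1$. By Lemma 5(a),
$$H^m(D,\mathbb F_2)=0\quad\text{for } m>d+n-1. \tag{4}$$

**Step 2: nonvanishing on $D$ from the fibration.** Since $q\in\mathfrak mR[v]$, $D$ lies over $U=\operatorname{Spec}R\setminus\{\mathfrak m\}$. On $U$ we have $I_{r+1}(\varphi)=0$ and, locally, $I_r(\varphi)=(1)$, because $I_r(\varphi)$ is $\mathfrak m$-primary. So Lemma 8 applies to $f:D\to U$. In the Leray spectral sequence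
$$E_2^{a,b}=H^a(U,R^bf_*\mathbb F_2)\Rightarrow H^{a+b}(D,\mathbb F_2)$$
we have $E_2^{a,b}=0$ if $b\ge r$, by Lemma 8, or if $a\ge2d$, by Lemma 5(b) with $\bar Z=\operatorname{Spec}R$, as the $R^bf_*\mathbb F_2$ are constructible. Consider the corner
$$E_2^{2d-1,r-1}=H^{2d-1}(U,R^{r-1}f_*\mathbb F_2)=H^{2d-1}(U,\mathbb F_2),$$
which is nonzero by Lemma 6. For $s\ge2$ the differential $d_s$ leaving position $(2d-1,r-1)$ ends in column $2d-1+s\ge2d$, and the one entering it starts in row $r-1+s-1\ge r$. Both vanish, so the corner survives to $E_\infty$, and $H^{2d+r-2}(D,\mathbb F_2)\ne0$.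

**Step 3: compare.** By (4), $2d+r-2\le d+n-1$, that is, $d\le n-r+1$. $\square$

This completes the proof of Theorem 1, and with it the proof of the conjecture (1).

## Generic symmetric matrices and characteristic two

**Proposition 9.** Let $k$ be algebraically closed of characteristic $\ne2$ and $1\le i\le r\le n$. Let $X_t$ be the (reduced) variety of symmetric $n\times n$ matrices over $k$ of rank $\le t$, let $R$ be the local ring of $X_r$ at $0$, and let $\varphi$ be the tautological matrix over $R$. Then $I_r\ne0=I_{r+1}$ and
$$\operatorname{ht}I_i=\binom{n-i+2}2-\binom{n-r+1}2 .$$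

*Proof.*

**Step 1: $X_t$ is irreducible.** By Lemma 2 over $k$ and extraction of square roots, every symmetric matrix of rank $\le t$ has the form $g\,(1_{t'}\oplus0)\,g^{\mathsf T}$ with $t'\le t$, hence the form $BB^{\mathsf T}$ with $B\in k^{n\times t}$. Conversely $BB^{\mathsf T}$ has rank $\le t$. So $X_t$ is the image of the irreducible variety $k^{n\times t}$ under $B\mapsto BB^{\mathsf T}$.

**Step 2: its dimension.** On the nonempty open subset of $X_t$ where the leading $t\times t$ block $A$ is invertible, having rank $\le t$ means that the Schur complement vanishes. So the points are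
$$\begin{pmatrix}A&C\\C^{\mathsf T}&C^{\mathsf T}A^{-1}C\end{pmatrix},$$
parametrized by $A$ and $C$. Hence
$$\dim X_t=\binom{t+1}2+t(n-t)=\binom{n+1}2-\binom{n-t+1}2,$$
the last equality because the omitted lower right block has $\binom{n-t+1}2$ free entries.

**Step 3: the height.** The coordinate ring of $X_r$ is a domain in which the $(r+1)\times(r+1)$ minors vanish; some $r\times r$ minor does not, since $X_r$ contains matrices of rank $r$. So $I_r\ne0=I_{r+1}$ in $R$. The zero set of $I_i$ in $X_r$ is $X_{i-1}$, which is irreducible and contains $0$. In an affine domain height is the difference of dimensions, and localizing at $0$ does not change it, so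
$$\operatorname{ht}I_i=\dim X_r-\dim X_{i-1}=\binom{n-i+2}2-\binom{n-r+1}2 .\qquad\square$$

So the bound of Theorem 1 is attained for all $1\le i\le r\le n$. The last statement returns to the opening matrix.

**Proposition 10.** The hypothesis on $2$ cannot be dropped: over $R=\mathbb F_2[[x,y,z]]$ the symmetric matrix
$$\varphi=\begin{pmatrix}0&x&y\\x&0&z\\y&z&0\end{pmatrix}$$
has rank $r=2$ and $\operatorname{ht}I_2=3$, while the bound for $i=r=2$, $n=3$ would be $\binom32-\binom22=2$.

*Proof.* We have $\det\varphi=2xyz=0$, and $I_2$ contains $x^2,y^2,z^2$. So $I_3=0\ne I_2$, and $I_2$ is $\mathfrak m$-primary in a regular local ring of dimension $3$. $\square$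

One can point at the place in the proof where this example drops out. The form $q=2(xv_1v_2+yv_1v_3+zv_2v_3)$ vanishes identically, so $D$ is empty and there is no cohomology to count. Lemma 2 fails as well: over the fraction field of $R$ the values $w^{\mathsf T}\varphi w$ are all zero, and no unit can be split off.
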